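\title{Free subgroups of doubly transitive groups of automorphisms of algebraic varieties}

\begin{abstract}
Let $X$ be an algebraic variety over an algebraically closed field of characteristic zero, and let $G$ be a group of automorphisms of $X$ generated by one-parameter unipotent subgroups. We prove that if $G$ is doubly transitive on an orbit $O$ with at least two points, then $G$ contains a non-abelian free subgroup. This proves a conjecture from a paper of Arzhantsev and Zaidenberg. For groups generated by arbitrary connected algebraic subgroups the only exception is the group of affine maps of the line. If $\dim O\ge 2$, the free subgroup is already visible in the linear action of a point stabilizer on the tangent space of $O$. The proof turns a tangent line fixed by a finite-index subgroup of the stabilizer into an invariant line field on an \'etale cover of $O$ and studies the stabilizer along the formal leaf of this field.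
\end{abstract}

\section{The problem and the results}

Throughout, $\mathbf{k}$ is an algebraically closed field of characteristic zero. A \emph{variety} is a reduced separated scheme of finite type over $\mathbf{k}$, not necessarily irreducible, and points are closed points. An action of an algebraic group $H$ on a variety $X$ is \emph{regular} if the map $H\times X\to X$ is a morphism, and \emph{effective} if only the identity of $H$ acts trivially. A \emph{connected algebraic subgroup} of $\operatorname{Aut}(X)$ is the image of an effective regular action of a connected algebraic group $H$ on $X$; we identify $H$ with this image. If $H=\mathbb{G}_a$, the additive group of $\mathbf{k}$, the image is called a \emph{one-parameter unipotent subgroup}, or \emph{$\mathbb{G}_a$-subgroup}. For affine $X$ the $\mathbb{G}_a$-subgroups are exactly the groups $\{\exp(t\partial)\mid t\in\mathbf{k}\}$ with $\partial$ a nonzero locally nilpotent derivation of $\mathcal{O}(X)$.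

A group $G$ acting on a set $O$ with $|O|\ge2$ is \emph{doubly transitive} on $O$ if it is transitive on the ordered pairs of distinct points of $O$. Equivalently, $G$ is transitive on $O$ and the stabilizer $G_x$ of each point $x$ is transitive on $O\setminus\{x\}$. We write $F_2$ for a free group of rank two; a group contains a non-abelian free subgroup if and only if it contains $F_2$. The following conjecture is posed in \cite{AZ}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $X$ be an affine variety over $\mathbf{k}$ of dimension at least $2$, let $U_1,\dots,U_s$ be $\mathbb{G}_a$-subgroups of $\operatorname{Aut}(X)$, and let $G=\langle U_1,\dots,U_s\rangle$. If $G$ is doubly transitive on a $G$-orbit $O$ with at least two points, then $G$ contains a non-abelian free subgroup.}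
\end{quote}

The case where $X$ is a toric affine variety and each $U_i$ is normalized by the acting torus is known; we do not use it. We prove the conjecture, without the assumptions that $X$ is affine, that $\dim X\ge2$, or that the generators are finite in number.

\begin{theorem}\label{thm:main}
Let $X$ be a variety and let $G\subset\operatorname{Aut}(X)$ be a group generated by $\mathbb{G}_a$-subgroups. If $G$ is doubly transitive on a $G$-orbit $O$ with $|O|\ge2$, then $G$ contains a non-abelian free subgroup.
\end{theorem}

Each generator is a copy of the abelian group $(\mathbf{k},+)$, and the question is how much non-commutativity is forced on $G$ by the size of its action. Double transitivity rules out every invariant fibration of $O$: if an invariant equivalence relation identifies one pair of distinct points, it identifies all of them. Solvable linear groups, on the other hand, are close to triangular and preserve a flag of subspaces. For linear groups the Tits alternative says that the absence of $F_2$ means solvability up to finite index, so one expects the two properties to collide.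

The obstacle is that $G$ need not be an algebraic group. Take $X=\mathbb{A}^2$ and the $\mathbb{G}_a$-subgroups $u_s(z_1,z_2)=(z_1+sz_2^2,z_2)$ and $u'_s(z_1,z_2)=(z_1,z_2+sz_1^2)$. Composing with $u'_1u_1$ turns a pair of polynomials of degrees $(a,b)$ with $a<2b$ into a pair of degrees $(2b,4b)$, so $(u'_1u_1)^n$ has degree $4^n$. The elements of an algebraic group acting regularly on $\mathbb{A}^2$ have bounded degree, since on each of finitely many affine charts of the group the action is given by two polynomials in $z_1,z_2$. Thus the Tits alternative cannot be applied to $G$ as an algebraic group. The one linear representation that is always available is the action $g\mapsto d_xg$ of a stabilizer $G_x$ on the tangent space $T_xO$, the \emph{isotropy representation}. It may have a large kernel: $u_s$ fixes the origin and acts trivially on the tangent plane there. The content of the results below is that, in spite of this loss, the isotropy representation detects a free group.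

\medskip
\noindent\textbf{Setting.} $X$ is a variety, $(H_i)_{i\in I}$ is an arbitrary family of connected algebraic subgroups of $\operatorname{Aut}(X)$, $G=\langle H_i\mid i\in I\rangle$, and $O\subset X$ is a $G$-orbit. By Lemmas~\ref{lem:orbit} and~\ref{lem:stab} below, $O$ is a smooth irreducible locally closed subvariety of $X$ on which $G$ acts by automorphisms, and the orbits $G_xy$ $(x,y\in O)$ are locally closed in $O$; so $\dim O$, $T_xO$ and $\dim G_xy$ make sense. A group of linear maps \emph{fixes} a line if it maps the line to itself.
\medskip

\begin{theorem}\label{thm:double}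
In the Setting, suppose that $|O|\ge2$ and $G$ is doubly transitive on $O$, and let $\bar G$ be the image of $G$ in $\operatorname{Aut}(O)$. Then exactly one of the following holds:
\begin{enumerate}
\item[(a)] $\bar G$, and hence $G$, contains $F_2$;
\item[(b)] $O\cong\mathbb{A}^1$ and $\bar G=\operatorname{Aff}_1(\mathbf{k})=\{z\mapsto az+b\mid a\in\mathbf{k}^*,\ b\in\mathbf{k}\}$, a metabelian group.
\end{enumerate}
If $\dim O\ge2$, then for every $x\in O$ the image of $G_x$ in $GL(T_xO)$ contains $F_2$.
\end{theorem}

\begin{corollary}\label{cor:affine}
In the situation of Theorem~\ref{thm:main} let $X$ be affine. Then $\dim O\ge2$, and every stabilizer $G_x$, $x\in O$, contains a free subgroup of rank two that acts faithfully on $T_xO$.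
\end{corollary}

For $\dim O\ge2$ double transitivity enters only through the size of the orbits of $G_x$ near $x$.

\begin{theorem}\label{thm:local}
In the Setting, suppose that $\dim O\ge1$ and that some $x\in O$ has a neighborhood $W\subset O$ with $\dim G_xy\ge2$ for all $y\in W\setminus\{x\}$. Then the image of $G_x$ in $GL(T_xO)$ contains $F_2$; hence so does $G$. The bound $2$ cannot be replaced by $1$.
\end{theorem}

The geometric core of the paper is the following statement, which does not mention free groups.

\begin{theorem}\label{thm:line}
In the Setting, let $x\in O$ and suppose that a finite-index subgroup of $G_x$ fixes a line in $T_xO$. Then there is an irreducible closed subvariety $C\subset O$ with $x\in C$, $\dim C\ge1$, and $\dim G_xy\le1$ for all $y\in C$.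
\end{theorem}

Section~\ref{sec:model} recalls what is needed about linear groups and proves the results for groups of affine maps; the examples that show sharpness come from this family. Section~\ref{sec:idea} isolates the computation that makes the general case work. Section~\ref{sec:orbits} describes the orbits of $G$ and of $G_x$ by vector fields, Section~\ref{sec:line} proves Theorem~\ref{thm:line}, and Section~\ref{sec:free} deduces the other results.

\section{Linear groups and the affine model}\label{sec:model}

We use three facts about linear groups.
\begin{itemize}
\item \emph{Tits alternative} \cite[Theorem~1]{Tits}: a subgroup of $GL_n(\mathbf{k})$, $\operatorname{char}\mathbf{k}=0$, either contains a non-abelian free subgroup or has a solvable subgroup of finite index.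
\item The Zariski closure of a solvable subgroup of $GL_n(\mathbf{k})$ is solvable, and the identity component of a closed subgroup is a closed connected subgroup of finite index.
\item \emph{Borel fixed point theorem}: a connected solvable linear algebraic group acting regularly on a nonempty complete variety has a fixed point. For a closed connected solvable subgroup of $GL(V)$ acting on the projective space $\mathbb{P}(V)$ of lines in $V\ne0$ this is the Lie--Kolchin theorem.
\end{itemize}

\begin{lemma}\label{lem:tits}
Let $L$ be a linear algebraic group acting regularly on a nonempty complete variety $P$, and let $\Gamma\subset L$ be a subgroup that does not contain $F_2$. Then a finite-index subgroup of $\Gamma$ fixes a point of $P$. In particular, if $V\neq0$ is a finite-dimensional vector space and $\Gamma\subset GL(V)$ does not contain $F_2$, then a finite-index subgroup of $\Gamma$ fixes a line in $V$.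
\end{lemma}

\begin{proof}
View $L$ as a closed subgroup of some $GL_n(\mathbf{k})$. By the Tits alternative $\Gamma$ has a solvable subgroup $\Gamma_1$ of finite index. Its closure $\overline{\Gamma_1}\subset L$ is solvable, so the identity component $B$ of $\overline{\Gamma_1}$ fixes a point of $P$. The index of $\Gamma_1\cap B$ in $\Gamma_1$ is at most the index of $B$ in $\overline{\Gamma_1}$, so $\Gamma_1\cap B$ has finite index in $\Gamma$. For the last claim take $L=GL(V)$ and $P=\mathbb{P}(V)$.
\end{proof}

Free subgroups pass from a quotient to the group itself.

\begin{lemma}\label{lem:lift}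
Let $\varphi\colon G'\to G''$ be a homomorphism of groups whose image contains $F_2$. Then $G'$ contains a free subgroup of rank two on which $\varphi$ is injective.
\end{lemma}

\begin{proof}
Let $a,b\in G'$ be such that $\varphi(a),\varphi(b)$ freely generate $F_2$. A nonempty reduced word in $a^{\pm1},b^{\pm1}$ is mapped to the same word in $\varphi(a)^{\pm1},\varphi(b)^{\pm1}$, which is not the identity.
\end{proof}

A solvable group does not contain $F_2$, because subgroups and quotients of solvable groups are solvable, while $F_2$ maps onto the non-solvable group $A_5$, which has two generators.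

Now let $\Gamma\subset GL_n(\mathbf{k})$, $n\ge1$, be a group generated by connected algebraic subgroups, and let
\[
G_\Gamma=\{z\mapsto Az+b\mid A\in\Gamma,\ b\in\mathbf{k}^n\}\subset\operatorname{Aut}(\mathbb{A}^n).
\]
It is generated by the $\mathbb{G}_a$-subgroups of translations along the coordinate axes and by the generators of $\Gamma$. It is transitive on $O=\mathbb{A}^n$, the stabilizer of $0$ is $\Gamma$, and the isotropy representation on $T_0O=\mathbf{k}^n$ is the inclusion $\Gamma\subset GL_n(\mathbf{k})$. The group $G_\Gamma$ is doubly transitive if and only if $\Gamma$ is transitive on $\mathbf{k}^n\setminus\{0\}$.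

\begin{example}\label{ex:transl}
For $\Gamma=\{1\}$ the group $G_\Gamma$ of translations is generated by $\mathbb{G}_a$-subgroups, transitive and abelian. So double transitivity cannot be weakened to transitivity in Theorem~\ref{thm:main}.
\end{example}

\begin{example}\label{ex:scalar}
Let $\Gamma=\mathbf{k}^*$ be the group of scalar matrices, so that $G=G_\Gamma=\mathbf{k}^n\rtimes\mathbf{k}^*$ consists of the maps $z\mapsto az+b$. The stabilizer $G_x$ consists of the maps $y\mapsto x+a(y-x)$, so $\dim G_xy=1$ for all $y\ne x$. The commutator subgroup of $G$ consists of translations, so $G$ is metabelian and does not contain $F_2$. Hence the bound $2$ in Theorem~\ref{thm:local} cannot be replaced by $1$. For $n=1$ the group is $\operatorname{Aff}_1(\mathbf{k})$ and is doubly transitive, so case (b) of Theorem~\ref{thm:double} occurs.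
\end{example}

\begin{example}\label{ex:sl}
Let $n\ge2$ and $\Gamma=SL_n(\mathbf{k})$. This group is generated by the $\mathbb{G}_a$-subgroups of elementary matrices $1+sE_{ij}$, $i\ne j$, and is transitive on nonzero vectors. So $G_\Gamma$ satisfies the hypotheses of the Conjecture.
\end{example}

For the groups $G_\Gamma$ the theorems have a two-line proof. Suppose that a finite-index subgroup of $\Gamma$ fixes a line $\ell\subset\mathbf{k}^n$. Then the $\Gamma$-orbit of $\ell$ is a finite set of lines, so for $y\in\ell$ the orbit $\Gamma y$ lies in a finite union of lines. This is Theorem~\ref{thm:line} with $C=\ell$. If $n\ge2$, finitely many lines do not cover $\mathbf{k}^n\setminus\{0\}$; so if $G_\Gamma$ is doubly transitive, no such $\ell$ exists, and $\Gamma\supset F_2$ by Lemma~\ref{lem:tits}.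

\begin{example}\label{ex:triang}
Let $n=2$ and let $\Gamma$ consist of the maps $(z_1,z_2)\mapsto(z_1+cz_2,\,az_2)$ with $a\in\mathbf{k}^*$, $c\in\mathbf{k}$. It fixes the line $z_2=0$ pointwise and is transitive on the set $z_2\ne0$. So for $x=0$ the only possible $C$ in Theorem~\ref{thm:line} is the line $z_2=0$: the orbits of the stabilizer are small along $C$, but need not be small on a neighborhood of $x$.
\end{example}

\section{The idea: vector fields along a leaf}\label{sec:idea}

The affine argument uses that the tangent line $\ell\subset T_0O$ is at the same time a curve in $O$ and that $\Gamma$ acts on $O$ as it acts on $T_0O$. In general nothing identifies $T_xO$ with $O$ equivariantly. What survives is this: if $G_x$ fixes $\ell$, then the translates $d_xg(\ell)\subset T_{gx}O$ form a $G$-invariant line field on $O$, and the role of the curve $\ell$ should be played by the leaf of this field through $x$.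

Here is the computation in the smallest case. Let $O=\mathbb{A}^2$ with coordinates $x_1,x_2$, let $x=0$, and let the line field be spanned by $\partial_1=\partial/\partial x_1$; the leaf through $0$ is the axis $x_2=0$. A vector field $v=v_1\partial_1+v_2\partial_2$ preserves the line field infinitesimally if $[v,\partial_1]$ is a multiple of $\partial_1$. Since
\[
[v,\partial_1]=-\frac{\partial v_1}{\partial x_1}\,\partial_1-\frac{\partial v_2}{\partial x_1}\,\partial_2,
\]
this means that $v_2$ is a polynomial in $x_2$ alone. If moreover $v$ vanishes at $0$, then $v_2$ has no constant term, so $v_2=0$ on the whole axis. Thus all fields that preserve the line field and vanish at $0$ take values in the line $\mathbf{k}\partial_1$ at every point of the leaf. If such fields span the tangent spaces of the orbits of $G_0$, these orbits have dimension at most $1$ at the points of the leaf.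

In this example one could argue more directly: $G_0$ permutes the leaves and fixes $0$, so it preserves the axis. The direct argument breaks down in general, because a leaf of an algebraic line field exists only as a formal curve. Its Zariski closure $C$ may have large dimension, and invariance of $C$ would then bound $\dim G_xy$ only by $\dim C$. The infinitesimal argument does not have this defect. The condition that a family of vector fields span at most a line at $y$ is the vanishing of $2\times2$ minors, which are regular functions of $y$, and a regular function that vanishes on the formal leaf vanishes on its Zariski closure.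

Three things have to be supplied: vector fields that compute $\dim G_xy$, although $G_x$ is not an algebraic group; a line field, although only a finite-index subgroup of $G_x$ fixes $\ell$; and formal coordinates in which the line field is spanned by $\partial_1$.

\section{Orbits and their tangent spaces}\label{sec:orbits}

We recall four facts about a morphism $\varphi\colon Y\to Z$ of varieties with $Y$ irreducible.
\begin{enumerate}
\item[(F1)] The image $\varphi(Y)$ contains a nonempty open subset of its closure.
\item[(F2)] If $\varphi$ is dominant, the fibers over the points of some nonempty open subset of $Z$ have dimension $\dim Y-\dim Z$.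
\item[(F3)] (Generic smoothness, characteristic zero.) If $\varphi$ is dominant and $Y$, $Z$ are smooth, then $d_y\varphi$ is surjective for some $y\in Y$.
\item[(F4)] The smooth points of a variety form a dense open subset. Algebraic groups are smooth.
\end{enumerate}

A \emph{vector field} on an open subset $V$ of a variety $Y$ is a $\mathbf{k}$-derivation $v$ of $\mathcal{O}_V$. Its value $v(q)\in T_qY$ is the tangent vector $f\mapsto (vf)(q)$, and the bracket is $[v,w]=vw-wv$. For an automorphism $g$ of $Y$ the field $g_*v$ on $gV$ is given by $(g_*v)(gq)=d_qg(v(q))$, and $g_*[v,w]=[g_*v,g_*w]$.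

Let $a\colon H\times Y\to Y$ be a regular action of an algebraic group and let $\eta\in\operatorname{Lie}H=T_1H$. For $q\in Y$ let $a_q\colon H\to Y$, $h\mapsto hq$, be the orbit map. The \emph{induced vector field} $\eta_Y$ has the values $\eta_Y(q)=d_1a_q(\eta)$. To write it as a derivation, choose an affine open neighborhood $H_0$ of $1$ in $H$ and a vector field on $H_0$ with value $\eta$ at $1$, and let $D_\eta$ be the vector field on $H_0\times Y$ that differentiates along this field in the first factor and kills the functions pulled back from $Y$. For $V\subset Y$ open and $f\in\mathcal{O}(V)$, the function $a^*f$ is regular on the open set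
\[
\Omega_V=\{(h,q)\in H_0\times V\mid hq\in V\}\supset\{1\}\times V,
\]
and
\begin{equation}\label{eq:induced}
\eta_Yf=D_\eta(a^*f)\big|_{\{1\}\times V}.
\end{equation}

Fix $G=\langle H_i\mid i\in I\rangle$ as in the Setting. A \emph{$G$-variety} is a variety $Y$ with an action of the abstract group $G$, not necessarily effective, whose restriction to each $H_i$ is regular. Every $g\in G$ is a product of elements of the $H_i$ and therefore acts on $Y$ by an automorphism. The group $G$ has no Lie algebra in general. As a substitute, let $S_Y$ be the linear span of the vector fields
\[
g_*\eta_Y\qquad(g\in G,\ i\in I,\ \eta\in\operatorname{Lie}H_i),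
\]
and let $S_Y(q)=\{v(q)\mid v\in S_Y\}\subset T_qY$. The space $S_Y$ may be infinite-dimensional. It is stable under $g_*$, so
\begin{equation}\label{eq:equiv}
d_qg(S_Y(q))=S_Y(gq).
\end{equation}
The translates $g_*\eta_Y$ cannot be omitted. The fields $\partial_1$ and $z_1\partial_2$ on $\mathbb{A}^2$ are induced by the $\mathbb{G}_a$-subgroups $(z_1+s,z_2)$ and $(z_1,z_2+sz_1)$, which generate a transitive group, yet at the origin they span only a line; the missing direction comes from $(z_1-1)\partial_2$, the translate of $z_1\partial_2$ by $(z_1,z_2)\mapsto(z_1+1,z_2)$.

If $\varphi\colon Y\to Y'$ is a $G$-equivariant morphism of $G$-varieties, then $\varphi\circ a_q=a_{\varphi(q)}$ and $\varphi\circ g=g\circ\varphi$, so the chain rule gives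
\begin{equation}\label{eq:related}
d_q\varphi\big((g_*\eta_Y)(q)\big)=(g_*\eta_{Y'})(\varphi(q)).
\end{equation}

\begin{lemma}\label{lem:orbit}
Let $Y$ be a $G$-variety and $q\in Y$. The orbit $Q=Gq$ is locally closed in $Y$. With the reduced structure it is a smooth irreducible $G$-variety, and $T_qQ=S_Y(q)$.
\end{lemma}

\begin{proof}
If $I=\varnothing$, then $Q$ is a point and $S_Y=0$; let $I\ne\varnothing$. For a finite sequence $J=(j_1,\dots,j_m)$ in $I$ consider the morphism
\[
\Phi_J\colon H_{j_1}\times\dots\times H_{j_m}\to Y,\qquad(h_1,\dots,h_m)\mapsto h_1\cdots h_mq,
\]
and let $Z_J$ be the closure of its image. The groups $H_j$ are connected, hence irreducible, so $Z_J$ is irreducible. The orbit $Q$ is the union of the images of all $\Phi_J$. If $JJ'$ denotes concatenation, then setting the entries of one block equal to $1$ shows $Z_J\cup Z_{J'}\subset Z_{JJ'}$.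

Choose $J$ with $\dim Z_J$ maximal and put $Z=Z_J$. For every $J'$ the inclusion $Z\subset Z_{JJ'}$ of irreducible closed sets of the same dimension is an equality, so $Z_{J'}\subset Z$. Hence $Q\subset Z$ and $Z=\overline{Q}$. By (F1) the image of $\Phi_J$ contains a nonempty open subset $W_0$ of $Z$. Each $g\in G$ preserves $Q$, hence $Z$, so $Q=\bigcup_{g\in G}gW_0$ is open in $Z$. Thus $Q$ is locally closed and irreducible. The morphism $H_i\times Q\to Y$ has reduced source and image in $Q$, so it factors through the subvariety $Q$, and $Q$ is a $G$-variety. It has a smooth point by (F4), and $G$ acts transitively by automorphisms, so $Q$ is smooth.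

The inclusion $S_Y(q)\subset T_qQ$ follows from \eqref{eq:related} applied to the inclusion $Q\to Y$. For the converse, apply (F3) to the dominant morphism $\Phi_J$ to $Q$: its differential is onto $T_{q'}Q$ at some point $(h_1,\dots,h_m)$ with image $q'$. Right multiplication by $h_r$ is an automorphism of the variety $H_{j_r}$ taking $1$ to $h_r$. So the image under $d\Phi_J$ of the tangent space to the $r$-th factor is the image of the differential at $1$ of
\[
H_{j_r}\to Y,\qquad h\mapsto g_r\,h\,q_r,\qquad\text{where } g_r=h_1\cdots h_{r-1},\quad q_r=h_r\cdots h_mq .
\]
This differential sends $\eta$ to $d_{q_r}g_r(\eta_Y(q_r))=((g_r)_*\eta_Y)(q')$, since $g_rq_r=q'$. Hence $T_{q'}Q\subset S_Y(q')$. Applying $d_{q'}g$ for an element $g$ with $gq'=q$ and using \eqref{eq:equiv}, we get $T_qQ\subset S_Y(q)$.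
\end{proof}

For $Y=X$ the lemma shows that $O$ is a smooth irreducible $G$-variety. From now on
\[
d=\dim O,\qquad S=S_O,\qquad S_x=\{v\in S\mid v(x)=0\},\qquad S_x(y)=\{v(y)\mid v\in S_x\}.
\]
The lemma with $Y=O$ gives $S(x)=T_xO$. It does not apply to $G_x$, which is not given by algebraic generators. But an orbit of $G_x$ is a slice of an orbit of $G$ on pairs, and to the latter the lemma does apply.

\begin{lemma}\label{lem:stab}
For $x,y\in O$ the orbit $G_xy$ is locally closed in $O$, and $\dim G_xy=\dim S_x(y)$.
\end{lemma}

\begin{proof}
The product $Y=O\times O$ with the diagonal action is a $G$-variety. Let $Q=G(x,y)$, which is locally closed, smooth and irreducible by Lemma~\ref{lem:orbit}. The first projection $Q\to O$ is equivariant and surjective, and its fiber over $x$ is $Q\cap(\{x\}\times O)=\{x\}\times G_xy$. So $G_xy$ is locally closed. An element $g\in G$ maps the fiber over $x$ isomorphically onto the fiber over $gx$, so all fibers have the same dimension, and (F2) gives $\dim Q=d+\dim G_xy$.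

By \eqref{eq:related} for the two projections, the value of $g_*\eta_Y$ at $(x,y)$ is the pair of values of $g_*\eta_O$ at $x$ and at $y$. Taking linear combinations and using Lemma~\ref{lem:orbit},
\[
T_{(x,y)}Q=\{(v(x),v(y))\mid v\in S\}.
\]
The projection of this space to the first coordinate has image $S(x)=T_xO$ and kernel $\{0\}\times S_x(y)$. As $Q$ is smooth, $\dim Q=d+\dim S_x(y)$.
\end{proof}

In Example~\ref{ex:scalar}, for instance, $S$ is spanned by $\partial_1,\dots,\partial_n$ and the Euler field $E=\sum z_j\partial_j$, because translation by $b$ takes $E$ to $E-\sum b_j\partial_j$ and scalars preserve $E$. So $S_0=\mathbf{k}E$ and $S_0(y)=\mathbf{k}y$, the tangent line to the orbit $\mathbf{k}^*y$.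

\section{From a fixed tangent line to small orbits of the stabilizer}\label{sec:line}

In this section $x\in O$, and $\ell\subset T_xO$ is a line fixed by a finite-index subgroup of $G_x$; in particular $d\ge1$. We prove Theorem~\ref{thm:line}.

\subsection{An invariant line field on an \'etale cover}

If $G_x$ moves $\ell$, the translates of $\ell$ give several lines in each tangent space, and there may be no invariant line field on $O$ at all.

\begin{example}\label{ex:pairs}
Let $G=PGL_2(\mathbf{k})$ act on the set $O$ of unordered pairs of distinct points of $\mathbb{P}^1$. Sending a pair to the binary quadratic form vanishing on it identifies $O$ with the complement of a conic in $\mathbb{P}^2$. Let $O'$ be the complement of the diagonal in $\mathbb{P}^1\times\mathbb{P}^1$. The two-to-one map $O'\to O$ has bijective differential: in affine coordinates it is $(p,q)\mapsto(p+q,pq)$, with Jacobian $p-q\neq0$, and $G$ is transitive on $O'$. So $u=p$, $w=1/q$ are local coordinates at $x=\{0,\infty\}$. The stabilizer $G_x$ is generated by the maps $z\mapsto az$, which act by $(u,w)\mapsto(au,a^{-1}w)$ and form a subgroup of index two, and by $z\mapsto1/z$, which acts by $(u,w)\mapsto(w,u)$.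 The subgroup of index two fixes only the two coordinate axes in $T_xO$, and $z\mapsto 1/z$ exchanges them. Hence $O$ carries no invariant line field, whereas $O'$ does: the tangent directions to the first factor.
\end{example}

The remedy is to treat the lines themselves as points. A subbundle $M\subset TY$ of the tangent bundle of a smooth $G$-variety is \emph{$G$-invariant} if $d_qg(M_q)=M_{gq}$ for all $g\in G$ and $q\in Y$.

\begin{lemma}\label{lem:cover}
There are a smooth irreducible $G$-variety $\tilde O$, an equivariant morphism $\pi\colon\tilde O\to O$ whose differential is bijective at every point, a point $p\in\tilde O$ with $\pi(p)=x$, and a $G$-invariant line subbundle $M\subset T\tilde O$.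
\end{lemma}

\begin{proof}
Let $\mathbb{P}(TO)$ be the variety of pairs $(y,m)$ with $y\in O$ and $m$ a line in $T_yO$. By the chain rule $G$ acts on it by $g(y,m)=(gy,d_yg(m))$. The action of $H=H_i$ is regular. Indeed, the differential of $H\times O\to O$ is a morphism $TH\times TO\to TO$; its restriction to the zero section of $TH$ is the morphism $H\times TO\to TO$, $(h,\zeta)\mapsto dh(\zeta)$, which is linear and bijective on fibers and so descends to lines. Thus $\mathbb{P}(TO)$ is a $G$-variety.

Let $p=(x,\ell)$, let $\tilde O=Gp$, a smooth irreducible $G$-variety by Lemma~\ref{lem:orbit}, and let $\pi(y,m)=y$. The morphism $\pi\colon\tilde O\to O$ is equivariant and surjective. Its fiber over $x$ is the $G_x$-orbit of $\ell$, which is finite; this is where the hypothesis is used. By equivariance all fibers are finite, so $\dim\tilde O=d$ by (F2). By (F3) the differential $d_q\pi$ is surjective, hence bijective, at some point $q$, and the relation $d\pi\circ dg=dg\circ d\pi$ carries this to every point of the orbit $\tilde O$.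

So $d\pi\colon T\tilde O\to\pi^*TO$ is an isomorphism of vector bundles. The tautological line subbundle of $\pi^*TO$ has fiber $m$ at $(y,m)$; let $M$ be its preimage, so that $M_q=(d_q\pi)^{-1}(m)$ for $q=(y,m)$. Then $d\pi(dg(M_q))=dg(d\pi(M_q))=d_yg(m)=d\pi(M_{gq})$, so $dg(M_q)=M_{gq}$.
\end{proof}

\subsection{Infinitesimal invariance}

Next we differentiate the invariance of $M$. Over $\mathbf{k}$ there are no flows to appeal to, so we differentiate a regular function on $H\times Y$ that expresses the invariance.

\begin{lemma}\label{lem:bracket}
Let $Y$ be a smooth $G$-variety and $M\subset TY$ a $G$-invariant subbundle. If $v\in S_Y$ and $\xi$ is a section of $M$ over an open set $V$, then $[v,\xi]$ is a section of $M$ over $V$.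
\end{lemma}

\begin{proof}
By linearity let $v=g_*\eta_Y$ with $\eta\in\operatorname{Lie}H$, $H=H_i$. We have $[g_*\eta_Y,\xi]=g_*[\eta_Y,(g^{-1})_*\xi]$, and $g_*$, $(g^{-1})_*$ take local sections of $M$ to local sections of $M$. So we may assume $v=\eta_Y$. The claim is local, so let $V$ be affine and so small that $TY|_V$ has a basis whose first members form a basis of $M|_V$. The dual basis shows that $M|_V$ is the common kernel of the $1$-forms on $V$ that annihilate $M$. Let $\alpha$ be such a form; as $V$ is affine, $\alpha=\sum_kf_k\,d\psi_k$ with $f_k,\psi_k\in\mathcal{O}(V)$. We must show $\alpha([v,\xi])=0$.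

Use the notation of \eqref{eq:induced}, and let $D_\xi$ be the vector field on $H_0\times V$ that differentiates along $\xi$ in the second factor and kills $\mathcal{O}(H_0)$. The bracket $[D_\eta,D_\xi]$ is a derivation that kills $\mathcal{O}(H_0)$ and $\mathcal{O}(V)$. These rings generate $\mathcal{O}(H_0\times V)$, so $[D_\eta,D_\xi]=0$ on $H_0\times V$ and on its open subset $\Omega_V$. Write $\rho$ for restriction to $\{1\}\times V$. Then $\rho\,a^*f=f$, $\rho D_\eta a^*f=vf$ and $\rho D_\xi=\xi\rho$. Consider the regular function
\[
F=\sum_ka^*f_k\cdot D_\xi(a^*\psi_k)
\]
on $\Omega_V$. Its value at $(h,q)$ is $\sum_kf_k(hq)\,\xi(q)(\psi_k\circ h)=\alpha_{hq}\big(d_qh(\xi(q))\big)$, which is zero because $d_qh(\xi(q))\in M_{hq}$. As $\Omega_V$ is reduced, $F=0$. Applying $\rho D_\eta$ and using $\rho D_\eta D_\xi a^*\psi_k=\rho D_\xi D_\eta a^*\psi_k=\xi(v\psi_k)$, we obtain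
\[
\sum_k\big(v(f_k)\,\xi(\psi_k)+f_k\,\xi(v\psi_k)\big)=0 .
\]
On the other hand, applying $v$ to $0=\alpha(\xi)=\sum_kf_k\,\xi(\psi_k)$ gives
\[
\sum_k\big(v(f_k)\,\xi(\psi_k)+f_k\,v(\xi\psi_k)\big)=0 .
\]
The second identity minus the first is $\sum_kf_k\,[v,\xi](\psi_k)=0$, that is, $\alpha([v,\xi])=0$.
\end{proof}

\subsection{Formal straightening}

Let $q$ be a smooth point of a variety $Y$ of dimension $d$ at $q$, let $R=\mathcal{O}_{Y,q}$ with maximal ideal $\mathfrak{m}_q$, and let $A$ be its completion, with maximal ideal $\mathfrak{m}=\mathfrak{m}_qA$. We recall the following.
\begin{itemize}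
\item If the classes of $x_1,\dots,x_d\in\mathfrak{m}$ form a basis of $\mathfrak{m}/\mathfrak{m}^2$, then $A=\mathbf{k}[[x_1,\dots,x_d]]$; we call such $x_j$ \emph{formal coordinates}. Consequently a morphism of smooth varieties with bijective differential at a point induces an isomorphism of completed local rings, since it takes formal coordinates to formal coordinates.
\item By the Leibniz rule a $\mathbf{k}$-derivation of $R$ or of $A$ maps the $(n+1)$-st power of the maximal ideal into the $n$-th power, so it is continuous. Hence a derivation of $R$ extends uniquely to $A$, identities between derivations persist, and every derivation $D$ of $A$ equals $\sum_jD(x_j)\partial_j$ with $\partial_j=\partial/\partial x_j$. Thus the derivations of $A$ form a free $A$-module with basis $\partial_1,\dots,\partial_d$.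
\item A vector field $D$ near $q$ vanishes at $q$ if and only if $D(\mathfrak{m}_q)\subset\mathfrak{m}_q$, equivalently $D(\mathfrak{m})\subset\mathfrak{m}$.
\end{itemize}

\begin{lemma}\label{lem:straight}
Let $A$ be a power series ring in $d$ variables over $\mathbf{k}$ with maximal ideal $\mathfrak{m}$, and let $\xi_0$ be a derivation of $A$ with $\xi_0(\mathfrak{m})\not\subset\mathfrak{m}$. Then there are a unit $u\in A$ and formal coordinates $x_1,\dots,x_d$ with $u\xi_0=\partial_1$.
\end{lemma}

\begin{proof}
Choose $z_1\in\mathfrak{m}$ with $\xi_0(z_1)$ a unit, and put $u=\xi_0(z_1)^{-1}$ and $\xi=u\xi_0$, so that $\xi(z_1)=1$. Since $\xi(\mathfrak{m}^2)\subset\mathfrak{m}$, we have $z_1\notin\mathfrak{m}^2$, and $z_1$ can be completed to formal coordinates $z_1,\dots,z_d$. We correct $z_2,\dots,z_d$ so that $\xi$ kills them. The correction is the Taylor formula for flowing back along $\xi$ for time $z_1$: for $f\in A$ let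
\[
e(f)=\sum_{n\ge0}\frac{(-z_1)^n}{n!}\,\xi^n(f).
\]
The $n$-th term lies in $\mathfrak{m}^n$, so the series converges. Since $\xi(z_1)=1$, the derivative of the $n$-th term is $t_n-t_{n-1}$, where $t_n=\frac{(-z_1)^n}{n!}\xi^{n+1}(f)$ and $t_{-1}=0$. So $\xi$ maps the $N$-th partial sum to $t_N\in\mathfrak{m}^N$, and by continuity $\xi(e(f))=0$.

Put $x_1=z_1$ and $x_j=e(z_j)$ for $j\ge2$. Modulo $\mathfrak{m}^2$ we have $x_j\equiv z_j-c_jz_1$, where $c_j\in\mathbf{k}$ is the constant term of $\xi(z_j)$. So $x_1,\dots,x_d$ are formal coordinates, and $\xi(x_1)=1$, $\xi(x_j)=0$ for $j\ge2$ give $\xi=\partial_1$.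
\end{proof}

In these coordinates the \emph{formal leaf} of the line field spanned by $\xi_0$ is the $x_1$-axis, that is, the homomorphism
\[
\gamma\colon A\to\mathbf{k}[[t]],\qquad x_1\mapsto t,\qquad x_j\mapsto0\quad(j\ge2).
\]

\begin{example}\label{ex:exp}
Let $G=\mathbb{G}_a\times\mathbb{G}_m$ act on $O=\{(z,w)\mid w\ne0\}\subset\mathbb{A}^2$ by $(z,w)\mapsto(z+s,aw)$, let $x=(0,1)$, and let $\xi=\partial_z+w\partial_w$, an invariant field. With $z_1=z$, $z_2=w-1$ we have $\xi^n(w)=w$, so $x_2=we^{-z}-1$ and $\gamma(z)=t$, $\gamma(w)=e^t$. The map $\gamma$ is injective on $\mathcal{O}(O)=\mathbf{k}[z,w^{\pm1}]$: in a relation $\sum_jp_j(t)e^{jt}=0$ with polynomials $p_j$, a high power of $d/dt-j$ removes the $j$-th term and acts on the other terms by $p_i\mapsto(d/dt+i-j)^Np_i$, which is injective on polynomials, so induction on the number of terms gives $p_j=0$ for all $j$. Thus the formal leaf lies on no algebraic curve, and its Zariski closure is the whole surface $O$.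
\end{example}

\subsection{The Zariski closure of the formal leaf}

\begin{proof}[Proof of Theorem~\ref{thm:line}]
Take $\tilde O,\pi,p,M$ from Lemma~\ref{lem:cover}. Since $d_p\pi$ is bijective, $\pi^*$ identifies the completion $A$ of $\mathcal{O}_{O,x}$ with the completion of $\mathcal{O}_{\tilde O,p}$. This is why the cover costs nothing: the line field lives on $\tilde O$, the fields $S_x$ live on $O$, and both act on the same ring $A$.

\emph{The fields of $S$ preserve the formal line field.} Let $\xi_0$ be a vector field near $p$ that generates $M$. It does not vanish at $p$, so Lemma~\ref{lem:straight} gives a unit $u$ and formal coordinates with $u\xi_0=\partial_1$. Let $v\in S$, write $v=\sum_kc_k(g_k)_*(\eta_k)_O$, and put $\tilde v=\sum_kc_k(g_k)_*(\eta_k)_{\tilde O}\in S_{\tilde O}$. By \eqref{eq:related}, $\tilde v(\pi^*f)=\pi^*(vf)$ for $f\in\mathcal{O}_{O,x}$, so $v$ and $\tilde v$ extend to the same derivation of $A$. By Lemma~\ref{lem:bracket}, $[\tilde v,\xi_0]$ is a multiple of $\xi_0$ near $p$. Therefore, as derivations of $A$,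
\[
[v,\partial_1]=[v,u\xi_0]=v(u)\,\xi_0+u\,[v,\xi_0]\in A\xi_0=A\partial_1 .
\]

\emph{The fields of $S_x$ are tangent to the leaf.} Write $v=\sum_jv_j\partial_j$ with $v_j=v(x_j)\in A$. Then $[v,\partial_1]=-\sum_j(\partial_1v_j)\partial_j$, so $\partial_1v_j=0$ for $j\ge2$. In characteristic zero this means $v_j\in\mathbf{k}[[x_2,\dots,x_d]]$. If $v\in S_x$, then $v(\mathfrak{m})\subset\mathfrak{m}$, so $v_j$ has no constant term, and
\begin{equation}\label{eq:leaf}
\gamma(v_j)=0\qquad\text{for all }v\in S_x\text{ and }j\ge2 .
\end{equation}

\emph{The minors vanish on the leaf.} The coefficients $v_j$ are power series, not regular functions, so we pass to an algebraic frame. Let $N\subset O$ be an affine open neighborhood of $x$ over which $TO$ has a basis $\varepsilon_1,\dots,\varepsilon_d$, and write $v=\sum_i v'_i\varepsilon_i$ with $v'_i\in\mathcal{O}(N)$. For $v,w\in S_x$ and $i<j$ let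
\[
\mu_{ij}(v,w)=v'_iw'_j-v'_jw'_i\in\mathcal{O}(N).
\]
For $y\in N$ we have $\dim S_x(y)\le1$ if and only if any two vectors $v(y),w(y)$ are linearly dependent, that is, all $\mu_{ij}(v,w)$ vanish at $y$. Evaluating $v$ on $x_j$ gives $v_j=\sum_iv'_i\,\varepsilon_i(x_j)$. The constant term of the matrix $(\varepsilon_i(x_j))$ is invertible, because the $\varepsilon_i(x)$ form a basis of $T_xO$, the dual space of $\mathfrak{m}/\mathfrak{m}^2$. So the matrix is invertible over $A$, and there are $b_{ik}\in A$, independent of $v$, with $v'_i=\sum_kb_{ik}v_k$. Then
\[
\mu_{ij}(v,w)=\sum_{k,l}b_{ik}b_{jl}\,(v_kw_l-v_lw_k).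
\]
The terms with $k=l$ are zero. If $k\ne l$, one of the two indices is at least $2$, and each of the products $v_kw_l$, $v_lw_k$ has a factor with that index, so $\gamma(v_kw_l-v_lw_k)=0$ by \eqref{eq:leaf}. Hence $\gamma(\mu_{ij}(v,w))=0$.

\emph{The subvariety $C$.} Let $\mathfrak{p}$ be the kernel of the composite $\mathcal{O}(N)\to\mathcal{O}_{O,x}\to A\xrightarrow{\ \gamma\ }\mathbf{k}[[t]]$, and let $\mathfrak{n}\subset\mathcal{O}(N)$ be the maximal ideal of $x$. The ideal $\mathfrak{p}$ is prime because $\mathbf{k}[[t]]$ is a domain. It is contained in $\mathfrak{n}$, because a function outside $\mathfrak{n}$ is a unit of $A$. It is different from $\mathfrak{n}$, because $\mathfrak{n}A=\mathfrak{m}$ contains $x_1$ and $\gamma(x_1)=t\ne0$. So the zero set $C_N\subset N$ of $\mathfrak{p}$ is irreducible, contains $x$ and is not the point $x$; thus $\dim C_N\ge1$. All minors lie in $\mathfrak{p}$, so $\dim S_x(y)\le1$ for $y\in C_N$.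

Let $C$ be the closure of $C_N$ in $O$. The set $\{y\in O\mid\dim S_x(y)\le1\}$ is closed in $O$: on every open set over which $TO$ is trivial it is the zero set of the corresponding minors. So it contains $C$, and Lemma~\ref{lem:stab} gives $\dim G_xy\le1$ for all $y\in C$.
\end{proof}

\section{Free subgroups}\label{sec:free}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Let $\Gamma$ be the image of $G_x$ in $GL(T_xO)$, and suppose $\Gamma\not\supset F_2$. Since $T_xO\ne0$, Lemma~\ref{lem:tits} gives a finite-index subgroup of $\Gamma$ that fixes a line; its preimage has finite index in $G_x$. Let $C$ be as in Theorem~\ref{thm:line}. The set $C\cap W$ contains a nonempty open subset of the irreducible variety $C$ of positive dimension, so it contains a point $y\neq x$. Then $\dim G_xy\le1$ and $\dim G_xy\ge2$, a contradiction. So $\Gamma\supset F_2$, and $G\supset G_x\supset F_2$ by Lemma~\ref{lem:lift}. The last sentence of the theorem is Example~\ref{ex:scalar}.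
\end{proof}

For $d=1$ the isotropy representation has abelian image and carries no information, so curves are treated by hand. We use the following fact: if $r$ points are removed from a smooth projective curve of genus $g$ and $2g-2+r>0$, the resulting curve has a finite automorphism group.

\begin{proof}[Proof of Theorem~\ref{thm:double}]
As $O$ is irreducible with at least two points, $d\ge1$ and $O$ is infinite. For every $x\in O$ the group $G_x$ is transitive on $O\setminus\{x\}$.

\emph{Case $d\ge2$.} For $y\ne x$ we have $G_xy=O\setminus\{x\}$, of dimension $d\ge2$. By Theorem~\ref{thm:local} with $W=O$ the image of $G_x$ in $GL(T_xO)$ contains $F_2$. The isotropy representation factors through the image of $G_x$ in $\bar G$, so $\bar G\supset F_2$ by Lemma~\ref{lem:lift}.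

\emph{Case $d=1$.} The smooth irreducible curve $O$ is obtained from a smooth projective curve of some genus $g$ by removing $r\ge0$ points. The curve $O\setminus\{x\}$ is obtained by removing $r+1$ points, and its automorphism group is infinite, because the image of $G_x$ in it is transitive on an infinite set. Hence $2g-2+(r+1)\le0$, that is, $g=0$ and $r\le1$. So $O\cong\mathbb{P}^1$ or $O\cong\mathbb{A}^1$.

Let $O\cong\mathbb{P}^1$. Then $\bar G$ is a subgroup of the linear algebraic group $\operatorname{Aut}(\mathbb{P}^1)=PGL_2(\mathbf{k})$. If $\bar G\not\supset F_2$, then by Lemma~\ref{lem:tits} a finite-index subgroup of $\bar G$ fixes a point of $\mathbb{P}^1$, and this point has a finite $\bar G$-orbit. This contradicts transitivity on the infinite set $\mathbb{P}^1$. So $\bar G\supset F_2$.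

Let $O\cong\mathbb{A}^1$. Then $\bar G\subset\operatorname{Aut}(\mathbb{A}^1)=\operatorname{Aff}_1(\mathbf{k})$. An affine map $\varphi$ is determined by the pair $(\varphi(0),\varphi(1))$ of distinct points, and some element of $\bar G$ sends $(0,1)$ to this pair, so $\varphi\in\bar G$. Thus $\bar G=\operatorname{Aff}_1(\mathbf{k})$.

We have shown that (a) or (b) holds; in case (a), $G\supset F_2$ by Lemma~\ref{lem:lift}. The group $\operatorname{Aff}_1(\mathbf{k})$ is metabelian and does not contain $F_2$ (Example~\ref{ex:scalar}), so (a) and (b) exclude each other.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]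
We have to exclude case (b) of Theorem~\ref{thm:double} when all $H_i$ are $\mathbb{G}_a$-subgroups; this is the only place where the generators need to be unipotent. Suppose $O\cong\mathbb{A}^1$. By Lemma~\ref{lem:orbit} each generator acts regularly on $O$, so its action is given by a polynomial $P(s,z)=\sum_kp_k(s)z^k$. For each $s\in\mathbf{k}$ the map $z\mapsto P(s,z)$ is an automorphism of $\mathbb{A}^1$, hence of degree exactly one. So $p_k=0$ for $k\ge2$, and $p_1$ has no root and is constant. Since $s=0$ acts trivially, $p_1=1$. Thus every generator acts on $O$ by translations, and $\bar G$ is a group of translations. It does not contain $z\mapsto2z$, so $\bar G\ne\operatorname{Aff}_1(\mathbf{k})$. Hence case (a) holds.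
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:affine}]
If $d=1$, then $O\cong\mathbb{P}^1$ or $O\cong\mathbb{A}^1$ by the proof of Theorem~\ref{thm:double}, and $O\cong\mathbb{A}^1$ leads to case (b), which has just been excluded. Regular functions on $\mathbb{P}^1$ are constant, so every morphism from $\mathbb{P}^1$ to the affine variety $X$ is constant, and $O\cong\mathbb{P}^1$ is impossible too. So $d\ge2$. Theorem~\ref{thm:double} and Lemma~\ref{lem:lift}, applied to $G_x\to GL(T_xO)$, give the free subgroup.
\end{proof}

In particular, the assumption $\dim X\ge2$ in the Conjecture follows from the other assumptions. Without affineness the case $O\cong\mathbb{P}^1$ does occur: $PGL_2(\mathbf{k})$ is the image of $SL_2(\mathbf{k})$ because $\mathbf{k}$ is algebraically closed, so it is generated by two $\mathbb{G}_a$-subgroups of $\operatorname{Aut}(\mathbb{P}^1)$, and it is doubly transitive. Its point stabilizers are isomorphic to $\operatorname{Aff}_1(\mathbf{k})$, so there the free subgroup is not found in a stabilizer.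

\begin{remark}[Connectedness]
Connectedness of the $H_i$ makes the orbit irreducible in Lemma~\ref{lem:orbit}. Without it Theorem~\ref{thm:double} fails: the symmetric group $S_n$, $n\ge2$, permuting the coordinates of $\mathbb{A}^n$ is doubly transitive on the orbit formed by the standard basis vectors, and it is finite.
\end{remark}

\begin{remark}[Characteristic zero]
The characteristic enters through the Tits alternative, generic smoothness, the denominators $n!$ in Lemma~\ref{lem:straight}, and the step from $\partial_1v_j=0$ to the independence of $v_j$ of $x_1$. Theorem~\ref{thm:main} is false over the algebraic closure $\mathbf{k}'$ of a finite field. The group $G_\Gamma$ of Example~\ref{ex:sl}, formed over $\mathbf{k}'$, is still generated by finitely many $\mathbb{G}_a$-subgroups and doubly transitive on $\mathbb{A}^n$. But it embeds in $GL_{n+1}(\mathbf{k}')$, and every element of this group has its entries in a finite field and so has finite order.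
\end{remark}

\begin{thebibliography}{9}

\bibitem{AZ}
I.~Arzhantsev, M.~Zaidenberg,
\emph{Tits type alternative for groups acting on toric affine varieties},
arXiv:2003.00037 (2020).

\bibitem{Tits}
J.~Tits,
\emph{Free subgroups in linear groups},
J.~Algebra \textbf{20} (1972).

\end{thebibliography}
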